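\newtheorem{lemma}{Lemma}
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}

\title{Embedded stationary surfaces of genus one\\ and total curvature $8\pi$ in $\mathbb R^4_1$}


\begin{abstract}
We show that Lorentz space $\mathbb R^4_1$ contains complete, properly embedded, algebraic stationary surfaces of genus one with a single regular end and $-\int K\,dM=8\pi$. They are deformations of the Chen--Gackstatter surface of $\mathbb R^3$. The deformation moves the surface, to first order, only in the time direction, and for suitable parameters this motion separates all self-intersections at once. We also show that every embedded surface of genus one with one regular end and this total curvature satisfies a reality condition at the end, that the symmetric members of our family are not embedded, and that every embedded surface of this kind near the Chen--Gackstatter surface belongs to the family, up to Lorentz motion, homothety and translation.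
\end{abstract}

\section{The question and the answer}

Let $\mathbb R^4_1$ be $\mathbb R^4$ with points $(x_1,x_2,x_3,t)$ and the product $\langle x,x\rangle=x_1^2+x_2^2+x_3^2-t^2$, extended complex-bilinearly to $\mathbb C^4$. A \emph{stationary surface} is a spacelike immersed surface $x:M\to\mathbb R^4_1$ with zero mean curvature vector. Here $M$ is a connected oriented Riemann surface whose conformal structure is that of the induced metric, and $K$ is the Gaussian curvature of this metric. The stationary surfaces in the slice $t=0$ are the minimal surfaces of $\mathbb R^3$.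

In a conformal coordinate $z$, zero mean curvature means that $x$ is harmonic. So
\begin{equation}\label{eq:rep}
x=2\operatorname{Re}\int f\,dz,\qquad \langle f,f\rangle=0,\qquad \langle f,\bar f\rangle>0,
\end{equation}
with $f=x_z$ holomorphic; conversely, holomorphic $f$ as in \eqref{eq:rep} with single-valued $x$ gives a stationary surface with metric $2\langle f,\bar f\rangle|dz|^2$. If $f_3+f_t\not\equiv0$, we can write
\begin{equation}\label{eq:W}
f\,dz=(\phi+\psi,\,-i(\phi-\psi),\,1-\phi\psi,\,1+\phi\psi)\,dh,\qquad \langle f,\bar f\rangle|dz|^2=2|\phi-\bar\psi|^2|dh|^2 .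
\end{equation}
This is the generalized Weierstrass representation by two Gauss maps $\phi,\psi$ and a height differential $dh$. Spacelikeness means $\phi\ne\bar\psi$. The surface is \emph{algebraic} if it is complete with $\int_M|K|\,dM<\infty$, if $M$ is a compact Riemann surface $\overline M$ minus finitely many points (the \emph{ends}), and if $\phi,\psi,dh$ extend meromorphically to $\overline M$. An end $p$ is \emph{regular} if $\phi(p)\neq\overline{\psi(p)}$.

Among the surfaces with $-\int_MK\,dM=8\pi$, suitable generalized $3$-noids, which have genus zero, are complete and embedded in $\mathbb R^4_1$. Xie and Ma \cite{XM} ask whether there are examples of genus one: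
\begin{quote}
\emph{Is there a complete, embedded, algebraic stationary surface in $\mathbb R^4_1$ with only regular ends, of genus one, and with $-\int_MK\,dM=8\pi$?}
\end{quote}

\paragraph{What one should expect.} On a torus with only regular ends, $-\int K\,dM$ equals $2\pi$ times the sum of the pole orders of $f$ at the ends, and each order is at least $2$ (Lemma~\ref{lem:ends}). For $8\pi$ this leaves a single end of order $4$, or two ends of order $2$. The first type is realized inside $\mathbb R^3$ by the Chen--Gackstatter surface. Its end covers the $(x_1,x_2)$-plane three times, and the remaining height function of $\mathbb R^3$ cannot separate the three sheets. In $\mathbb R^4_1$ there are two height functions, $x_3$ and $t$. But generic surfaces in a $4$-dimensional space still meet in isolated points, which an intersection number may make unavoidable. We shall see that this really happens: suppose that $x_3$ and $t$ both grow at the end at the maximal rate, and independently of each other. Then the end forces intersection number $\pm4$ between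 the surface, suitably modified near infinity, and a copy pushed off in the time direction, whereas for an injective spacelike surface a small push-off is disjoint from the surface. So embedded examples with one end can exist only when the leading terms of $x_3$ and $t$ degenerate, and then the lower order of $t$ has to do the work. It does.

\paragraph{Results.} For $\tau$ in the upper half plane $\mathbb H$ and $y=\operatorname{Im}\tau$ let
$$\Lambda_\tau=y^{-1/2}(\mathbb Z+\tau\mathbb Z),$$
a lattice of area $1$, with Weierstrass functions $\wp,\zeta$ and invariants $g_2,g_3$. There is $G=G(\tau)$ for which $T(z)=\zeta(z)-Gz-\pi\bar z$ is doubly periodic (Section~\ref{sec:ell}). We write $X=x_1+ix_2$.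

\begin{thmA}
There are $\delta>0$ and real-analytic functions $u,v,\tau$ of $s\in\mathbb C$, $|s|<\delta$, with $(u,v,\tau)(0)=\bigl(-\tfrac{g_2(i)}{6\pi},0,i\bigr)$, such that with $\beta=\sqrt{-u/4}$ (branch with $\beta(0)>0$)
$$x_s=\Bigl(X=\tfrac16\overline{\wp'}-uT-\bar v\,\overline T,\quad x_3=2\operatorname{Re}(\beta\wp),\quad t=-2\operatorname{Re}(sT)\Bigr):(\mathbb C/\Lambda_{\tau(s)})\setminus\{0\}\to\mathbb R^4_1$$
is a complete algebraic stationary surface of genus one with exactly one end, which is regular, and $-\int K\,dM=8\pi$. If $J\subset\{\alpha\in\mathbb R/2\pi\mathbb Z:\sin2\alpha\neq0\}$ is compact, there is $\varepsilon_0(J)>0$ such that $x_{\varepsilon e^{i\alpha}}$ is properly embedded for all $0<\varepsilon<\varepsilon_0$ and $\alpha\in J$. In particular, the answer to the question is \textbf{yes}.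
\end{thmA}

For instance, $x_{\varepsilon e^{i\pi/4}}$ is properly embedded for all small $\varepsilon>0$. The surface $x_0$ is the Chen--Gackstatter surface. The next theorem shows how far the choices made in Theorem A are forced.

\begin{thmB}
\begin{enumerate}
\item[(1)] Every complete algebraic stationary surface of genus one with only regular ends and $-\int K\,dM=8\pi$ has either one end, where $f$ has a pole of order $4$ (``type $(1;3)$''), or two ends, where $f$ has poles of order $2$.
\item[(2)] For $s\in\mathbb R\cup i\mathbb R$ with $|s|$ small (including $s=0$), $x_s$ is not embedded.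
\item[(3)] If a surface of type $(1;3)$ is injective, then after a Lorentz motion giving $\phi=0$, $\psi=\infty$ at the end, $\phi'\cdot\overline{(1/\psi)'}\in\mathbb R$ there.
\item[(4)] If embedded surfaces $x_n$ of type $(1;3)$, given by $f_n=a+c_2\wp+c_3\wp'+c_4\wp''$ on $\mathbb C/\Lambda_{\tau_n}$ with end $0$, have $\tau_n\to i$ and coefficients converging to those of $x_0$, then for large $n$ the surface $x_n$ equals some $x_{s_n}$ up to Lorentz motion, homothety and translation, with $s_n\to0$ and $s_n\notin\mathbb R\cup i\mathbb R$.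
\end{enumerate}
\end{thmB}

Whether embedded examples with two ends exist is not decided here; the question does not need it. Section~\ref{sec:idea} explains the idea on the Chen--Gackstatter surface and on a model of its end. Sections~\ref{sec:family}--\ref{sec:emb} prove Theorem A, and Section~\ref{sec:B} proves Theorem B.

\section{Preliminaries}\label{sec:prelim}

\subsection{Null vectors and Gauss maps}

For $f=(f_1,f_2,f_3,f_t)\in\mathbb C^4$ put $f_\pm=f_1\pm if_2$. Then $(\bar f)_\pm=\overline{f_\mp}$ and
\begin{equation}\label{eq:pm}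
\langle f,f\rangle=f_+f_-+f_3^2-f_t^2,\qquad \langle f,\bar f\rangle=\tfrac12(|f_+|^2+|f_-|^2)+|f_3|^2-|f_t|^2 .
\end{equation}
For $c\in\mathbb C^4$ and a complex function $F$, the $X$-component of $2\operatorname{Re}(cF)$ is $c_+F+\overline{c_-F}$. In \eqref{eq:W} we have $f_+dz=2\phi\,dh$, $f_-dz=2\psi\,dh$ and $(f_3+f_t)dz=2\,dh$. Since $f_+f_-=(f_t-f_3)(f_t+f_3)$ for null $f$,
\begin{equation}\label{eq:gauss}
\phi=\frac{f_+}{f_t+f_3}=\frac{f_t-f_3}{f_-},\qquad \psi=\frac{f_-}{f_t+f_3}=\frac{f_t-f_3}{f_+},\qquad dh=\tfrac12(f_3+f_t)\,dz .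
\end{equation}
If $f\ne0$ is null, at least one of the two quotients for $\phi$ is defined in $\mathbb C\cup\{\infty\}$, and likewise for $\psi$. The pair $(\phi,\psi)$ determines $[f]\in\mathbb{CP}^3$, because $[f_+:f_-:f_t+f_3:f_t-f_3]=[\phi:\psi:1:\phi\psi]$ with the usual meaning at $\infty$. Passing from $f$ to $\bar f$ replaces $(\phi,\psi)$ by $(\bar\psi,\bar\phi)$. So $\phi=\bar\psi$ if and only if $[f]$ is real, that is, $[f]=[\bar f]$.

\begin{lemma}\label{lem:null}
If $h\in\mathbb C^4\setminus\{0\}$ is null, then $\langle h,\bar h\rangle\ge0$, with equality if and only if $[h]$ is real, i.e.\ if and only if $\phi=\bar\psi$.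
\end{lemma}
\begin{proof}
Write $h=a+ib$ with $a,b$ real. Nullity says $\langle a,a\rangle=\langle b,b\rangle$ and $\langle a,b\rangle=0$, so $\langle h,\bar h\rangle=2\langle a,a\rangle$. This is not negative, since two orthogonal vectors cannot both be timelike. If it is zero, then $a,b$ are null and orthogonal, hence proportional, and $[h]$ is real. If $[h]$ is real, $h$ is a complex multiple of a real null vector and $\langle h,\bar h\rangle=0$.
\end{proof}

\begin{lemma}\label{lem:ends}
Let $f$ be a meromorphic null $\mathbb C^4$-valued function on a torus $\mathbb C/\Lambda$ with poles $p_j$ of order $k_j\ge1$, and write $f=(z-p_j)^{-k_j}h_j$ near $p_j$. Suppose that $f_3+f_t\not\equiv0$, that $x=2\operatorname{Re}\int f\,dz$ is single valued, that $\langle f,\bar f\rangle>0$ away from the poles, and that $\langle h_j(p_j),\overline{h_j(p_j)}\rangle>0$ for all $j$. Then $x$ is a complete algebraic stationary surface with ends $p_j$, all regular, every $k_j\ge2$, and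
$$\int_MK\,dM=-2\pi\sum_jk_j .$$
Conversely, every complete algebraic stationary surface of genus one with only regular ends arises in this way.
\end{lemma}
\begin{proof}
Near $p=p_j$ the metric $e^{2\lambda}|dz|^2=2\langle f,\bar f\rangle|dz|^2$ equals $2|z-p|^{-2k}\langle h,\bar h\rangle|dz|^2$. Since $\langle h,\bar h\rangle$ is smooth and positive at $p$, the metric is complete there, and $\lambda+k\log|z-p|$ is smooth at $p$. The data in \eqref{eq:gauss} are meromorphic, and the values of $\phi,\psi$ at $p$ are those belonging to the null vector $h(p)$; so $p$ is regular by Lemma~\ref{lem:null}. As $K\,dM=-\Delta\lambda\,dx\,dy$ and $\Delta\lambda$ extends smoothly across the ends, $\int|K|\,dM<\infty$. By the divergence theorem on the torus minus discs of radius $r$, on whose boundary circles the outward normal is $-\partial_r$,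
$$\int_MK\,dM=-\lim_{r\to0}\int\Delta\lambda\,dx\,dy=\lim_{r\to0}\sum_j\oint_{|z-p_j|=r}\partial_r\lambda\;r\,d\theta=-2\pi\sum_jk_j .$$
If $k_j=1$, then $h_j(p_j)$ is the residue, and single-valuedness gives $\operatorname{Re}(2\pi i\,h_j(p_j))=0$. Hence $h_j(p_j)$ is real and $\langle h_j,\overline{h_j}\rangle=\langle h_j,h_j\rangle=0$ at $p_j$, a contradiction.

Conversely, for a surface as in the last sentence, $f$ is meromorphic because $\phi,\psi,dh$ are, and $f_3+f_t\not\equiv0$ because $dh\not\equiv0$. If $f$ were holomorphic at an end, the metric would be bounded there and the surface incomplete. So $f$ has a pole at each end, its leading coefficient is null, and regularity with Lemma~\ref{lem:null} gives $\langle h_j(p_j),\overline{h_j(p_j)}\rangle>0$.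
\end{proof}

Theorem B(1) follows at once: $-\int K\,dM=8\pi$ means $\sum k_j=4$ with all $k_j\ge2$, so the list of orders is $(4)$ or $(2,2)$.

\subsection{Elliptic functions and the period condition}\label{sec:ell}

Recall that $\zeta'=-\wp$, $\wp'^2=4\wp^3-g_2\wp-g_3$, $\wp''=6\wp^2-\frac12g_2$, and that $\zeta(z+\omega)-\zeta(z)$ is independent of $z$ and additive in $\omega\in\Lambda_\tau$. So it has the form $G\omega+c\bar\omega$. For an oriented basis $\omega_1,\omega_2$ the Legendre relation
$$(G\omega_1+c\bar\omega_1)\omega_2-(G\omega_2+c\bar\omega_2)\omega_1=2\pi i$$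
reads $2ic\operatorname{Im}(\bar\omega_1\omega_2)=2\pi i$. As $\Lambda_\tau$ has area $1$, $c=\pi$. Hence $T=\zeta-Gz-\pi\bar z$ is doubly periodic, and it is harmonic away from the lattice, with
\begin{equation}\label{eq:T}
T_z=-(\wp+G),\qquad T_{\bar z}=-\pi .
\end{equation}
Two symmetries will be used. For $\tau=i$ we have $i\Lambda_i=\Lambda_i=\mathbb Z[i]$. So $\zeta(iz)=-i\zeta(z)$, which forces $G(i)i\omega-i\pi\bar\omega=-i(G(i)\omega+\pi\bar\omega)$, i.e.\ $G(i)=0$; also $g_3(i)=0$, since $g_3$ is homogeneous of degree $-6$ in the lattice. For general $\tau$, $\Lambda_{-\bar\tau}=\overline{\Lambda_\tau}$, so $G,g_2,g_3$ at $-\bar\tau$ are the conjugates of their values at $\tau$.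

\begin{lemma}\label{lem:period}
Every $\mathbb C^4$-valued meromorphic function on $\mathbb C/\Lambda_\tau$ whose only pole is at $0$ and of order at most $4$ has the form
$f=a+c_2\wp+c_3\wp'+c_4\wp''$ with $a,c_2,c_3,c_4\in\mathbb C^4$.
The map $x=2\operatorname{Re}\int f\,dz$ is single valued if and only if $a=Gc_2+\pi\bar c_2$, i.e.
$$a_\pm=Gc_{2\pm}+\pi\,\overline{c_{2\mp}},\qquad a_3=Gc_{23}+\pi\overline{c_{23}},\qquad a_t=Gc_{2t}+\pi\overline{c_{2t}},$$
and then, up to translation, $x=2\operatorname{Re}(-c_2T+c_3\wp+c_4\wp')$.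
\end{lemma}
\begin{proof}
The residue at the only pole is zero, so subtracting multiples of $\wp,\wp',\wp''$ removes the polar part and leaves a constant. The period of $\int f\,dz$ along $\omega$ is $a\omega-c_2(G\omega+\pi\bar\omega)$, whose real part is $\operatorname{Re}\bigl((a-Gc_2-\pi\bar c_2)\omega\bigr)$ in each component. It vanishes for all $\omega\in\Lambda_\tau$ if and only if $a-Gc_2-\pi\bar c_2=0$. In that case
$$\operatorname{Re}\int(a+c_2\wp)\,dz=\operatorname{Re}\bigl(-c_2(\zeta-Gz)+\pi\bar c_2z\bigr)=\operatorname{Re}(-c_2T),$$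
because $\operatorname{Re}(\bar c_2z)=\operatorname{Re}(c_2\bar z)$.
\end{proof}

\paragraph{Uniformity in $\tau$.} The map $A_\tau(p,q)=y^{-1/2}(p+q\tau)$ identifies $\mathbb R^2/\mathbb Z^2$ with $\mathbb C/\Lambda_\tau$. The defining series of $\wp,\wp',\zeta$ converge locally uniformly in $z$ and in the generators of the lattice. So $\wp,\wp',\zeta,T$ at $A_\tau(p,q)$ are real-analytic jointly in $(\tau,p,q)\in\mathbb H\times(\mathbb R^2\setminus\mathbb Z^2)$. For $\tau$ in a small compact neighborhood of $i$ and $|z|<r_0$ with a suitable $r_0>0$, the differences $\wp-z^{-2}$, $\wp'+2z^{-3}$, $\zeta-z^{-1}$ are jointly real-analytic as well. Hence, with uniform constants,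
\begin{equation}\label{eq:exp}
\wp=z^{-2}+O(|z|^2),\qquad \wp'=-2z^{-3}+O(|z|),\qquad T=z^{-1}+O(|z|).
\end{equation}

\section{The idea: the Chen--Gackstatter surface and its end}\label{sec:idea}

\paragraph{The surface $x_0$ by hand.} Let $\tau=i$, $\Lambda=\mathbb Z[i]$, and write $P=\wp$. Then $g_3=0$, $g_2=4e^2$ with $e=\wp(\frac12)>0$, and $\wp'^2=4P(P^2-e^2)$. We look for a null $f$ with $f_t=0$ and a pole of order four at $0$. The factorization of $\wp'^2$ suggests
$$f_+=u_0P,\qquad f_-=P^2-e^2,\qquad f_3=\beta_0\wp',\qquad f_t=0,$$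
and then $\langle f,f\rangle=(u_0+4\beta_0^2)P(P^2-e^2)$, so $\beta_0^2=-u_0/4$. Since $P^2=\frac16\wp''+\frac13e^2$, we have $c_{2+}=u_0$, $c_{2-}=0$, $a_+=0$, $a_-=-\frac23e^2$. As $G=0$, Lemma~\ref{lem:period} requires $a_-=\pi\bar u_0$, i.e.
$$u_0=-\frac{2e^2}{3\pi}=-\frac{g_2}{6\pi},\qquad \beta_0=\sqrt{-u_0/4}>0 .$$
The resulting surface is $X=\frac16\overline{\wp'}-u_0T$, $x_3=2\beta_0\operatorname{Re}\wp$, $t=0$, which is $x_0$.

\paragraph{Adding time.} We keep the shape of $f$ but add $f_t=sP+\cdots$, which by Lemma~\ref{lem:period} produces $t=-2\operatorname{Re}(sT)$. The nullity condition involves $f_t^2=O(|s|^2)$ only. So to first order in $s$ the space coordinates need not change, and the surface simply moves off the slice $t=0$ by the harmonic function $-2\operatorname{Re}(sT)$. If $z\neq z'$ have the same image under $x_0$, this motion separates them when $\operatorname{Re}(sT(z))\ne\operatorname{Re}(sT(z'))$. Three things must be shown: the first-order solution extends to an exact one; $\operatorname{Re}(sT)$ differs at the two points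 of every double point of $x_0$; and nothing goes wrong near the end, where the double points are not confined to a compact set. The last issue can be seen on a model.

\paragraph{The model end.} Put $w=1/z$ and $s=\varepsilon e^{i\alpha}$. By \eqref{eq:exp} the leading terms of $X,x_3,t$ at the end are $-\frac13\bar w^3$, $2\operatorname{Re}(\beta w^2)$, $-2\varepsilon\operatorname{Re}(e^{i\alpha}w)$ with $\beta\to\beta_0>0$. Scaling the coordinates leads to the following map.

\begin{lemma}\label{lem:model}
The map $F_\alpha:\mathbb C\to\mathbb C\times\mathbb R^2$, $F_\alpha(w)=\bigl(\bar w^3,\operatorname{Re}w^2,\operatorname{Re}(e^{i\alpha}w)\bigr)$, is injective if and only if $\sin2\alpha\ne0$.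
\end{lemma}
\begin{proof}
If $F_\alpha(w)=F_\alpha(w')$ with $w\neq w'$, then $w\neq0$ and $w'=\kappa w$ with $\kappa=e^{\pm2\pi i/3}$; interchanging $w,w'$ we may take $\kappa=e^{2\pi i/3}$. Then $1-\kappa=\sqrt3\,e^{-i\pi/6}$ and $1-\kappa^2=\sqrt3\,e^{i\pi/6}$. With $w=\rho e^{i\theta}$ the equalities of the last two components become
$$\cos(2\theta+\tfrac\pi6)=0,\qquad \cos(\alpha+\theta-\tfrac\pi6)=0 .$$
The first says $\theta-\frac\pi6\in\frac\pi2\mathbb Z$, and the second says $\alpha\in\frac\pi2-(\theta-\frac\pi6)+\pi\mathbb Z$. Together they give $\alpha\in\frac\pi2\mathbb Z$, i.e.\ $\sin2\alpha=0$. Conversely, if $\alpha\in\frac\pi2\mathbb Z$, then $\theta=\frac\pi6+\frac\pi2-\alpha$ satisfies both equations, and $F_\alpha$ is not injective.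
\end{proof}

So $x_3$ separates the three sheets except along finitely many rays, and the lower-order function $t$ separates them there, unless $s$ lies on one of the coordinate axes.

\section{The family}\label{sec:family}

Under $z\mapsto-z$ the data of $x_0$ have a parity: $f_\pm$ are even and $f_3$ is odd. We keep it, with $f_t$ even. Given $u,v,s\in\mathbb C$ and $\tau\in\mathbb H$, let $\beta^2=-u/4$ and, with $P=\wp$,
\begin{equation}\label{eq:ansatz}
\begin{aligned}
f_+&=uP+Gu+\pi\bar v, & f_-&=P^2+vP+Gv+\pi\bar u-\tfrac{g_2}{12},\\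
f_3&=\beta\wp', & f_t&=sP+Gs+\pi\bar s .
\end{aligned}
\end{equation}
Since $P^2=\frac16\wp''+\frac{g_2}{12}$, this is the function of Lemma~\ref{lem:period} with $c_4$ and $c_3$ having the single nonzero components $c_{4-}=\frac16$ and $c_{33}=\beta$, with $c_{2+}=u$, $c_{2-}=v$, $c_{23}=0$, $c_{2t}=s$, and with $a$ as required there. So $x=2\operatorname{Re}\int f\,dz$ is single valued, and up to translation it is the map $x_s$ displayed in Theorem A. It remains to solve $\langle f,f\rangle=0$. Replacing $\wp'^2$ by $4P^3-g_2P-g_3$, we get a cubic polynomial in $P$. Its $P^3$-coefficient is $u+4\beta^2=0$. The coefficients of $P^2,P,1$ are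
$$\begin{aligned}
Q_2&=Gu+\pi\bar v+uv-s^2,\\
Q_1&=2Guv+\pi(|u|^2+|v|^2)+\tfrac16ug_2-2s(Gs+\pi\bar s),\\
Q_0&=(Gu+\pi\bar v)\bigl(Gv+\pi\bar u-\tfrac{g_2}{12}\bigr)+\tfrac14ug_3-(Gs+\pi\bar s)^2 ;
\end{aligned}$$
in $Q_1$ the terms $-\frac1{12}ug_2$ from $f_+f_-$ and $-\beta^2g_2=\frac14ug_2$ from $f_3^2$ combine to $\frac16ug_2$. Thus $\langle f,f\rangle=0$ is equivalent to $Q_2=Q_1=Q_0=0$. For given $s$ these are six real equations for the six real unknowns in $(u,v,\tau)$; in particular the conformal structure has to be free to move. The point $(u,v,\tau,s)=(u_0,0,i,0)$ is a solution, since there $G=g_3=0$ and $\pi u_0=-\frac16g_2$.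

\begin{proposition}\label{prop:ift}
Near $(u,v,\tau,s)=(u_0,0,i,0)$ the solutions of $Q_2=Q_1=Q_0=0$ form the graph of real-analytic functions $u(s),v(s),\tau(s)$.
\end{proposition}
\begin{proof}
By the implicit function theorem it suffices that the differential with respect to $(u,v,\tau)\in\mathbb C^3=\mathbb R^6$ is injective at the base point.

\emph{Derivatives of the invariants.} For $\mathbb Z+\tau\mathbb Z$ we have $\zeta(z+1)-\zeta(z)=\frac{\pi^2}3E_2(\tau)$, $g_2=\frac{4\pi^4}3E_4$, $g_3=\frac{8\pi^6}{27}E_6$, with the Eisenstein series $E_2,E_4,E_6$ normalized to constant term $1$. Scaling the lattice by $y^{-1/2}$ gives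
$$G=\tfrac{\pi^2}3yE_2-\pi,\qquad g_2=\tfrac{4\pi^4}3y^2E_4,\qquad g_3=\tfrac{8\pi^6}{27}y^3E_6 .$$
From $G(i)=g_3(i)=0$ we read off $E_2(i)=\frac3\pi$ and $E_6(i)=0$. Ramanujan's identities are $E_2'=\frac{\pi i}6(E_2^2-E_4)$ and $E_6'=\pi i(E_2E_6-E_4^2)$, where $'=d/d\tau$. Now write $g_2=g_2(i)$. At $\tau=i$, using $dy=\frac1{2i}(d\tau-\overline{d\tau})$ and $\pi^3E_4(i)=\frac{3g_2}{4\pi}$,
$$dG=\pi\,dy+\tfrac{\pi i}2\,d\tau-\tfrac{i\pi^3E_4}{18}\,d\tau=\tfrac{\pi i}2\,\overline{d\tau}-\tfrac{ig_2}{24\pi}\,d\tau,\qquad dg_3=-\tfrac{8i\pi^7E_4^2}{27}\,d\tau=-\tfrac{ig_2^2}{6\pi}\,d\tau .$$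

\emph{The differential.} At the base point $Gu+\pi\bar v=0$ and $Gv+\pi\bar u-\frac{g_2}{12}=-\frac{g_2}4$. With $\pi u_0=-\frac16g_2$,
$$\begin{aligned}
dQ_2&=u_0\,dG+\pi\,\overline{dv}+u_0\,dv,\\
dQ_1&=\pi u_0(du+\overline{du})+\tfrac{g_2}6du+\tfrac{u_0}6dg_2=-\tfrac{g_2}6\,\overline{du}+\tfrac{u_0}6\,dg_2,\\
dQ_0&=-\tfrac{g_2}4\bigl(u_0\,dG+\pi\,\overline{dv}\bigr)+\tfrac{u_0}4\,dg_3 .
\end{aligned}$$
Let $(du,dv,d\tau)$ be in the kernel and put $k=\frac{g_2}{6\pi}=-u_0$. From $dQ_0=0$ we get $u_0\,dG+\pi\,\overline{dv}=u_0\,dg_3/g_2$. With $dQ_2=0$ this gives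
$$dv=-dg_3/g_2=ik\,d\tau .$$
Inserting this and $u_0\,dG=-\frac{i\pi k}2\overline{d\tau}+\frac{ik^2}4d\tau$ in $dQ_2=0$ yields
$$0=-\tfrac{i\pi k}2\,\overline{d\tau}+\tfrac{ik^2}4\,d\tau-i\pi k\,\overline{d\tau}-ik^2\,d\tau=-\tfrac{3ik}2\Bigl(\pi\,\overline{d\tau}+\tfrac k2\,d\tau\Bigr).$$
A nonzero $d\tau$ could satisfy this only if $\frac k2=\pi$. But $E_4(i)=1+240\sum_{n\ge1}\sigma_3(n)e^{-2\pi n}>1$, where $\sigma_3(n)$ is the sum of the cubes of the divisors of $n$. So $g_2>\frac{4\pi^4}3>12\pi^2$ and $\frac k2=\frac{g_2}{12\pi}>\pi$. Hence $d\tau=0$, then $dv=0$, and then $du=0$ by $dQ_1=0$.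
\end{proof}

The functions $u,v,\tau$ are even in $s$, because each $Q_j$ is. So they are constant up to $O(|s|^2)$, as announced in Section~\ref{sec:idea}. We fix $\delta>0$ so that they are defined for $|s|<\delta$, that $\beta=\sqrt{-u/4}\ne0$ with $\beta(0)=\beta_0>0$, and that \eqref{eq:exp} holds uniformly; $\delta$ will be shrunk further when needed. In the coordinates $(p,q)$ of Section~\ref{sec:ell}, $x_s\to x_0$ in $C^\infty$ on compact subsets of $(\mathbb R^2\setminus\mathbb Z^2)/\mathbb Z^2$ as $s\to0$. By \eqref{eq:exp}, uniformly in $s$,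
\begin{equation}\label{eq:fexp}
f_-=z^{-4}(1+O(|z|^2)),\qquad f_+,f_t=O(|z|^{-2}),\qquad X=-\tfrac13\bar z^{-3}(1+O(|z|^2)).
\end{equation}

\begin{proposition}\label{prop:geom}
For small $\delta$ and $|s|<\delta$, $x_s$ is a complete algebraic stationary surface of genus one with exactly one end, which is regular, and $-\int K\,dM=8\pi$. It is proper as a map to $\mathbb R^4$.
\end{proposition}
\begin{proof}
We check the hypotheses of Lemma~\ref{lem:ends}. The function $f$ is null, its only pole is at $0$, of order $4$, and its leading coefficient $h(0)$ has $h_-=1$ and $h_+=h_3=h_t=0$, so $\langle h(0),\overline{h(0)}\rangle=\frac12>0$. Since $\beta\neq0$, $f_3$ is a nonzero odd function while $f_t$ is even, so $f_3+f_t\not\equiv0$. It remains to see that $\langle f,\bar f\rangle>0$. By \eqref{eq:pm} and \eqref{eq:fexp} there is $\rho>0$, independent of $s$, with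
$$\langle f,\bar f\rangle\ge\tfrac12|f_-|^2-|f_t|^2\ge\tfrac14|z|^{-8}\qquad\text{for }0<|z|\le\rho .$$
For $s=0$, $f_t=0$, and $f_+=u_0P$ and $f_-=P^2-e^2$ have no common zero. So $\langle f,\bar f\rangle>0$ everywhere for $s=0$, and by uniform convergence on the compact rest of the torus also for small $s$. Lemma~\ref{lem:ends} applies with $\sum k_j=4$. Finally $|X|\to\infty$ at the end by \eqref{eq:fexp}, so $x_s$ is proper.
\end{proof}

\section{The double points of the Chen--Gackstatter surface}\label{sec:double}

In this section $\tau=i$, $\Lambda=\mathbb Z[i]$, $P=\wp$, and congruences are modulo $\Lambda$. Recall that $G=0$, $\wp'^2=4P(P^2-e^2)$ and $\wp''=6P^2-2e^2$, with $P=e,0,-e$ at $\frac12,\frac{1+i}2,\frac i2$. For $x_0$ we have $x_3=2\beta_0\operatorname{Re}P$ and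
$$6\overline X=Y:=\wp'+\tfrac{4e^2}\pi\,\overline T .$$
The square symmetry gives
\begin{equation}\label{eq:sym}
P(iz)=-P(z),\qquad Y(iz)=iY(z),\qquad T(iz)=-iT(z);
\end{equation}
$P$ is even, $Y,T$ are odd, and all three commute with $z\mapsto\bar z$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (0,0) rectangle (4,4);
\draw[dashed] (0,0)--(4,4);
\draw[dashed] (0,4)--(4,0);
\draw[thick] (0,0) .. controls (1,1) and (1.3,0.95) .. (2,0.95) .. controls (2.7,0.95) and (3,1) .. (4,0);
\draw[thick] (0,0) .. controls (0.6,0.6) and (1.2,0.45) .. (1.2,0);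
\draw[thick] (4,0) .. controls (3.4,0.6) and (2.8,0.45) .. (2.8,0);
\draw[thick] (0,4) .. controls (1,3) and (1.3,3.05) .. (2,3.05) .. controls (2.7,3.05) and (3,3) .. (4,4);
\draw[thick] (0,4) .. controls (0.6,3.4) and (1.2,3.55) .. (1.2,4);
\draw[thick] (4,4) .. controls (3.4,3.4) and (2.8,3.55) .. (2.8,4);
\fill (2,2) circle (1.6pt) node[right=3pt] {$c$};
\fill (2,0.95) circle (1.6pt) node[above] {$q$};
\fill (1.2,0) circle (1.6pt) node[below] {$x_*$};
\fill (2,0) circle (1.6pt) node[below] {$\frac12$};
\node[below left] at (0,0) {$0$};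
\node[below right] at (4,0) {$1$};
\node[above left] at (0,4) {$i$};
\end{tikzpicture}
\caption{Schematic level sets of $\operatorname{Re}\wp$ on the square torus; opposite sides of the square are identified, and the corners are the puncture. The level $0$ consists of the dashed diagonals, which meet at $c=\frac{1+i}2$. A level $d\in(0,e)$, where $e=\wp(\frac12)$, consists of two arcs joining corners, one of which passes through a point $q$ of the line $\operatorname{Re}z=\frac12$. A level $d>e$ consists of two arcs crossing the horizontal side, one of which crosses at $x_*$. Negative levels arise by rotating the picture by a quarter turn.}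
\label{fig:levels}
\end{figure}

\begin{lemma}\label{lem:double}
If $z\not\equiv z'$ (both $\not\equiv0$), $\operatorname{Re}P(z)=\operatorname{Re}P(z')$ and $Y(z)=Y(z')$, then $z'\equiv\bar z$ or $z'\equiv-\bar z$.
\end{lemma}

So the self-intersections of $x_0$ are those that its reflection symmetries suggest, and no others. The plan is to follow $Y$ along the level curves of $\operatorname{Re}P$ (Figure~\ref{fig:levels}) and to show that one coordinate of $Y$ is monotone there. Each level consists of two arcs; so the two points lie on different arcs, and a reflection brings one of them to the arc of the other.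

\begin{proof}
By \eqref{eq:T}, $Y_z=\wp''-4e^2=6(P^2-e^2)$ and $Y_{\bar z}=-\frac{4e^2}\pi\overline P$. On a curve where $P=d+i\sigma$ with parameter $\sigma$ and $\wp'\ne0$ (hence $P\ne0$), we have $dz=i\,d\sigma/\wp'$. Put $g=P/\wp'$. Since $(P^2-e^2)/\wp'=\wp'/(4P)=1/(4g)$,
\begin{equation}\label{eq:dY}
\frac{dY}{d\sigma}=\frac{3i}{2g}+\frac{4e^2}\pi\,i\bar g=i\bar g\Bigl(\frac3{2|g|^2}+\frac{4e^2}\pi\Bigr),\qquad g^2=\frac P{4(P-e)(P+e)} .
\end{equation}
As $i\bar g=\operatorname{Im}g+i\operatorname{Re}g$, the derivative of $\operatorname{Im}Y$ has the sign of $\operatorname{Re}g$, and that of $\operatorname{Re}Y$ the sign of $\operatorname{Im}g$. What matters is therefore the argument of $g^2$, which depends only on $P$.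

Let $d=\operatorname{Re}P(z)=\operatorname{Re}P(z')$. The map $P$ from the punctured torus to $\mathbb C$ is a proper double cover branched exactly over $e,0,-e$, with deck map $z\mapsto-z$. So the preimage of a line or open half-line in $\mathbb C\setminus\{e,0,-e\}$, which is simply connected, consists of two disjoint arcs, each mapped homeomorphically and exchanged by $z\mapsto-z$. Note that interchanging $z$ and $z'$ changes neither hypotheses nor conclusion.

\emph{Case $d>e$.} The level set consists of disjoint arcs $\Gamma,-\Gamma$. On $(0,\frac12]$, $P$ decreases from $\infty$ to $e$, so $P(x_*)=d$ for some $x_*\in(0,\frac12)$; let $x_*\in\Gamma$. Conjugation preserves the level set and fixes $x_*$, hence preserves $\Gamma$. For $\sigma>0$ let $a,a_1,a_2$ be the arguments of $P,P-e,P+e$. Then $0<a_2<a<a_1<\frac\pi2$, and $\arg g^2=a-a_1-a_2$ lies in $(-\frac\pi2,0)$: it is less than $-a_2<0$ since $a<a_1$, and greater than $-a_1>-\frac\pi2$ since $a>a_2$. For $\sigma<0$ we get the conjugate values, and $g^2>0$ for $\sigma=0$. So $\operatorname{Re}g^2>0$,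 hence $\operatorname{Re}g\ne0$ on $\Gamma$, and $\operatorname{Im}Y$ is strictly monotone on $\Gamma$ (and on $-\Gamma$, as $Y$ is odd). Therefore $z,z'$ lie on different arcs, and we may assume $z\in\Gamma$, $z'\in-\Gamma$. Then $w=-\bar z'\in\Gamma$, and $Y(w)=-\overline{Y(z')}=-\overline{Y(z)}$ has the same imaginary part as $Y(z)$. So $w\equiv z$, i.e.\ $z'\equiv-\bar z$.

\emph{Case $d=e$.} The preimage of $\{e+i\sigma:\sigma>0\}$ consists of two arcs $\pm L$, that of $\{e+i\sigma:\sigma<0\}$ of $\pm\overline L$, and all four end at the only preimage $\frac12$ of $e$ as $\sigma\to0$. Put $\Gamma=L\cup\{\frac12\}\cup\overline L$, parametrized continuously by $\sigma\in\mathbb R$. It is invariant under conjugation, and the level set is $\Gamma\cup(-\Gamma)$. On $L$, $\arg g^2=a-\frac\pi2-a_2\in(-\frac\pi2,0)$, since $0<a_2<a<\frac\pi2$. So $\operatorname{Re}g$ has constant sign on $L$, and the same sign on $\overline L$ because $g(\bar z)=\overline{g(z)}$. As $Y$ is continuous, $\operatorname{Im}Y$ is strictly monotone on all of $\Gamma$, and likewise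 on $-\Gamma$. So $z,z'$ do not lie both in $\Gamma$ or both in $-\Gamma$, and the argument of the preceding case gives $z'\equiv-\bar z$.

\emph{Case $0<d<e$.} Again the level set is two disjoint arcs $\pm\Gamma$. On the line $\operatorname{Re}z=\frac12$ we have $z\equiv-\bar z$, so $P$ is real there. It takes the values $e$ at $\frac12$ and $0$ at $\frac{1+i}2$, so $P(q)=d$ for some $q$ on this line; let $q\in\Gamma$. The map $z\mapsto-\bar z$ preserves the level set and fixes $q$, so it preserves $\Gamma$. For $\sigma>0$,
$$-g^2=\frac P{4(e-P)(e+P)}\quad\text{has argument}\quad a+b-a_2,$$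
where $a=\arg P$ and $b=-\arg(e-P)$ lie in $(0,\frac\pi2)$ and $a_2=\arg(e+P)\in(0,a)$. So the argument lies in $(0,\pi)$. For $\sigma<0$ we get conjugate values, and $-g^2>0$ for $\sigma=0$. Hence $g^2\notin[0,\infty)$, so $\operatorname{Im}g\neq0$ and $\operatorname{Re}Y$ is strictly monotone on $\Gamma$ and on $-\Gamma$. Again we may assume $z\in\Gamma$, $z'\in-\Gamma$. Then $\bar z'=-\overline{(-z')}\in\Gamma$, and $Y(\bar z')=\overline{Y(z)}$ has the same real part as $Y(z)$. So $\bar z'\equiv z$.

\emph{Case $d=0$.} Let $c=\frac{1+i}2$, $\Delta_1=\{re^{i\pi/4}:0<r<\sqrt2\}$ and $\Delta_2=\overline{\Delta_1}$. On $\Delta_1$, $z=i\bar z$, so \eqref{eq:sym} gives $P=-\overline P$; write $P=-i\sigma$ with $\sigma$ real. Near $r=0$, $P\sim-ir^{-2}$; $P(c)=0$; and $\wp'\ne0$ on $\Delta_1\setminus\{c\}$. So $\sigma$ decreases strictly from $\infty$ to $0$ for $0<r\le\frac{\sqrt2}2$, and since $P((1+i)-z)=P(z)$ it increases back to $\infty$ afterwards. Thus $\Delta_1$ contains both preimages of each $-i\sigma$, $\sigma>0$, and the preimage $c$ of $0$; by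 conjugation $\Delta_2$ contains those of $i\sigma$. The level set is therefore $\Delta_1\cup\Delta_2$. On $\Delta_1$, $Y=i\overline Y$, so $Y\in e^{i\pi/4}\mathbb R$, and
$$e^{-i\pi/4}\frac{dY}{dr}=Y_z-iY_{\bar z}=-6(\sigma^2+e^2)-\tfrac{4e^2}\pi\sigma<0 .$$
So $Y$ is injective on $\Delta_1$. It vanishes there only at $c$, where $Y(c)=0$ since $Y$ is odd and $c\equiv-c$. By conjugation $Y$ is injective on $\Delta_2$ with values in $e^{-i\pi/4}\mathbb R$, and vanishes only at $\bar c\equiv c$. Since $e^{i\pi/4}\mathbb R\cap e^{-i\pi/4}\mathbb R=\{0\}$, $Y(z)=Y(z')$ forces $z\equiv z'$, and this case does not occur.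

\emph{Case $d<0$.} Apply the above to $iz,iz'$, which is possible since $\operatorname{Re}P(iz)=-d>0$ and $Y(iz)=iY(z)$. The conclusions $iz'\equiv\pm\overline{iz}=\mp i\bar z$ become $z'\equiv\mp\bar z$.
\end{proof}

It remains to see that $T$ distinguishes the points of these pairs. Since $T(\bar z)=\overline{T(z)}$ and $T(-\bar z)=-\overline{T(z)}$, we need the following.

\begin{lemma}\label{lem:T}
On $(\mathbb C/\mathbb Z[i])\setminus\{0\}$: $\operatorname{Im}T(z)\ne0$ if $z\not\equiv\bar z$, and $\operatorname{Re}T(z)\neq0$ if $z\not\equiv-\bar z$.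
\end{lemma}
\begin{proof}
We have $z\equiv\bar z$ if and only if $\operatorname{Im}z\in\frac12\mathbb Z$. In the strip $0<\operatorname{Im}z<\frac12$ the function $\operatorname{Im}T$ is harmonic and $1$-periodic. On the boundary lines $T$ is real except at the lattice points, near which $\operatorname{Im}T=-\operatorname{Im}z/|z|^2+O(|z|)$ (up to translation by the lattice). So $\operatorname{Im}T$ has $\limsup\le0$ at every boundary point, and it is not constant. By the maximum principle $\operatorname{Im}T<0$ in the strip. By conjugation $\operatorname{Im}T>0$ for $-\frac12<\operatorname{Im}z<0$. Finally $\operatorname{Re}T(z)=-\operatorname{Im}T(iz)$, and $iz\equiv\overline{iz}$ if and only if $z\equiv-\bar z$.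
\end{proof}

\section{Embeddedness}\label{sec:emb}

\begin{proof}[Proof of Theorem A]
The first part is Propositions~\ref{prop:ift} and~\ref{prop:geom}. Since $x_s$ is a proper immersion, it remains to show injectivity for $s=\varepsilon e^{i\alpha}$ as stated. Suppose this fails for some compact $J$. Then there are $s_n=\varepsilon_ne^{i\alpha_n}$ with $\varepsilon_n>0$, $\varepsilon_n\to0$ and $\alpha_n\in J$, and points $z_n\ne z_n'$ with $x_{s_n}(z_n)=x_{s_n}(z_n')$. Identify all tori with $\mathbb R^2/\mathbb Z^2$ and pass to subsequences with $\alpha_n\to\alpha\in J$, $z_n\to z$, $z_n'\to z'$. Then $\sin2\alpha\ne0$.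

\emph{(a) $z\neq z'$, both different from $0$.} In the limit $x_0(z)=x_0(z')$, i.e.\ $\operatorname{Re}P(z)=\operatorname{Re}P(z')$ and $Y(z)=Y(z')$. The equation for $t$, divided by $-2\varepsilon_n$, gives $\operatorname{Re}(e^{i\alpha}T(z))=\operatorname{Re}(e^{i\alpha}T(z'))$ in the limit. By Lemma~\ref{lem:double}, $z'=\bar z$ or $z'=-\bar z$. If $z'=\bar z\ne z$, then
$$0=\operatorname{Re}\bigl(e^{i\alpha}(T(z)-\overline{T(z)})\bigr)=-2\sin\alpha\,\operatorname{Im}T(z)\neq0$$
by Lemma~\ref{lem:T}. If $z'=-\bar z\neq z$, then $0=\operatorname{Re}\bigl(e^{i\alpha}(T(z)+\overline{T(z)})\bigr)=2\cos\alpha\,\operatorname{Re}T(z)\ne0$. Both are contradictions.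

\emph{(b) $z=z'\ne0$.} As $x_0$ is an immersion, $|dx_0(z)w|\ge2c|w|$ for some $c>0$. On a small convex neighborhood of $z$ and for large $n$, $\|dx_{s_n}-dx_0(z)\|\le c$. So $|x_{s_n}(p)-x_{s_n}(q)|\ge c|p-q|$ for $p,q$ there, a contradiction.

\emph{(c) Exactly one of $z,z'$ is $0$.} Then $|X|\to\infty$ along one sequence by \eqref{eq:fexp}, and $|X|$ stays bounded along the other by uniform convergence on compact sets, a contradiction.

\emph{(d) $z=z'=0$.} Now let $z_n,z_n'$ denote the values, close to $0$, of the complex coordinate of $\mathbb C/\Lambda_{\tau(s_n)}$. By \eqref{eq:fexp}, $X=-\frac13\bar z^{-3}(1+O(|z|^2))$ uniformly in $n$, so $(z_n'/z_n)^3\to1$. Pass to a subsequence with $z_n'/z_n\to\kappa$, $\kappa^3=1$.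

Let $\kappa=1$. On the segment from $z_n$ to $z_n'$, which avoids $0$, $X_{\bar z}=\overline{f_-}=\bar z_n^{-4}(1+o(1))$ and $X_z=f_+=O(|z_n|^{-2})$. Integrating, $X(z_n')-X(z_n)=\bar z_n^{-4}\,\overline{(z_n'-z_n)}\,(1+o(1))\neq0$, a contradiction.

Let $\kappa\ne1$, and pass to a subsequence with $|z_n|/z_n\to w$, $|w|=1$. Then $|z_n|/z_n'\to w':=\kappa^{-1}w\neq w$. Multiply $\operatorname{Re}(\beta_n\wp(z_n))=\operatorname{Re}(\beta_n\wp(z_n'))$, where $\beta_n=\beta(s_n)$, by $|z_n|^2$, and $\operatorname{Re}(s_nT(z_n))=\operatorname{Re}(s_nT(z_n'))$ by $|z_n|/\varepsilon_n$. Since $\beta_n\to\beta_0>0$, \eqref{eq:exp} gives in the limit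
$$\operatorname{Re}w^2=\operatorname{Re}w'^2,\qquad \operatorname{Re}(e^{i\alpha}w)=\operatorname{Re}(e^{i\alpha}w').$$
Also $\bar w^3=\bar w'^3$. So $F_\alpha(w)=F_\alpha(w')$, and Lemma~\ref{lem:model} gives $\sin2\alpha=0$, a contradiction.
\end{proof}

\section{Necessary conditions: proof of Theorem B}\label{sec:B}

Part (1) was proved after Lemma~\ref{lem:ends}.

\subsection{Part (2): the symmetric members}

By the conjugation symmetry in Section~\ref{sec:ell}, $Q_j(\bar u,\bar v,-\bar\tau,\bar s)=\overline{Q_j(u,v,\tau,s)}$, and $Q_j$ is even in $s$. If $s\in\mathbb R\cup i\mathbb R$, then $\bar s=\pm s$, so $(\bar u,\bar v,-\bar\tau)$ is again a solution for $s$. By the uniqueness in Proposition~\ref{prop:ift}, $u,v\in\mathbb R$ and $\tau\in i\mathbb R$. Hence $\beta\in\mathbb R$, and $\wp,\wp',T$ commute with conjugation.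

If $s\in\mathbb R$, then under $z\mapsto\bar z$ the coordinate $X$ becomes $\overline X$, while $x_3$ and $t$ are invariant. For small $r$,
$$\operatorname{Im}X(re^{i\theta})=-\tfrac13r^{-3}\sin3\theta+O(r^{-1})$$
changes sign on $\frac\pi4<\theta<\frac{5\pi}{12}$. At a zero, $z$ and $\bar z\ne z$ have the same image.

If $s\in i\mathbb R$, then under $z\mapsto-\bar z$ the coordinate $X$ becomes $-\overline X$, $x_3$ is invariant, and so is $t$: $T$ becomes $-\overline T$ and $\operatorname{Re}(-s\overline T)=\operatorname{Re}(\bar s\,\overline T)=\operatorname{Re}(sT)$. For small $r$, $\operatorname{Re}X=-\frac13r^{-3}\cos3\theta+O(r^{-1})$ changes sign on $\frac\pi{12}<\theta<\frac\pi4$. At a zero, $z$ and $-\bar z\neq z$ have the same image. \qed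

\subsection{Part (3): the reality condition}

The idea is to push the surface off itself by a small translation in the time direction. If the surface is injective, it does not meet its translate, because short chords of a spacelike surface are spacelike. If the reality condition fails, then at the end the surface looks like $\xi\mapsto(\xi^3,L(\xi^2))$ with a real-linear isomorphism $L$, and this model has intersection number $\pm4$ with its translate. As the intersection number depends only on the end, both cannot be true.

\paragraph{Normalization.} Scale the torus to area $1$ and put the end at $0$. By Lemma~\ref{lem:period}, $f=a+c_2\wp+c_3\wp'+c_4\wp''$, with $\langle c_4,c_4\rangle=0<\langle c_4,\bar c_4\rangle$. The real and imaginary parts of $c_4$ are therefore orthogonal spacelike vectors of equal length, and a Lorentz motion moves them to the $(x_1,x_2)$-plane so that only $(c_4)_-\ne0$; equivalently, $\phi=0$ and $\psi=\infty$ at the end. Consider any Lorentz motion with this effect. A homothety does not change $\phi,\psi$, and a rotation of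 the $(x_1,x_2)$-plane by an angle $\theta$ multiplies both $\phi$ and $1/\psi$ by $e^{i\theta}$. So neither changes $\phi'\cdot\overline{(1/\psi)'}$ at the end, and we may assume
$$(c_4)_-=\tfrac16,\qquad (c_4)_+=(c_4)_3=(c_4)_t=0 .$$
A change of the local coordinate multiplies $\phi'\cdot\overline{(1/\psi)'}$ by a positive number, so we may use $z$. The $z^{-7}$-coefficient of $\langle f,f\rangle$ is $-24\langle c_3,c_4\rangle=-2(c_3)_+$, hence $(c_3)_+=0$. Let $N$ be the $(x_3,t)$-plane and $b=(b_3,b_t)\in N\otimes\mathbb C$ the $N$-part of $c_3$. By \eqref{eq:gauss}, $\phi=(f_t-f_3)/f_-$ and $1/\psi=(f_t+f_3)/f_-$, where $f_-\sim z^{-4}$ and $(f_3,f_t)=-2bz^{-3}+O(|z|^{-2})$. So $\phi'(0)=-2(b_t-b_3)$, $(1/\psi)'(0)=-2(b_t+b_3)$ and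
$$\operatorname{Im}\Bigl(\phi'\,\overline{(1/\psi)'}\Bigr)=4\operatorname{Im}\bigl((b_t-b_3)\overline{(b_t+b_3)}\bigr)=8\operatorname{Im}(b_t\bar b_3) .$$
This is $8$ times the determinant of $\operatorname{Re}b,\operatorname{Im}b$. The claim is thus that these two vectors of $N$ are linearly dependent. (For $x_s$ with $s\in\mathbb R\cup i\mathbb R$ or not, they are when $b=(\beta,0)$, as in \eqref{eq:ansatz}.) Suppose that $x$ is injective and that they are independent. We derive a contradiction.

\paragraph{The shape of the end.} Let $\xi_0=-3^{-1/3}\bar z^{-1}$. Since $(c_3)_+=(c_4)_+=0$, Lemma~\ref{lem:period} shows that $X=\xi_0^3+O(|\xi_0|^2)$, where the remainder is a combination of $\bar z^{-2},\bar z^{-1},z^{-1}$ and a function smooth at $z=0$. So $X/\xi_0^3-1=O(|\xi_0|^{-1})$ with first derivatives $O(|\xi_0|^{-2})$ with respect to $\xi_0,\bar\xi_0$, and there is a branch $\xi=X^{1/3}$ with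
$$\xi=\xi_0(1+O(|\xi_0|^{-1})),\qquad \xi_{\xi_0}=1+O(|\xi_0|^{-1}),\qquad \xi_{\bar\xi_0}=O(|\xi_0|^{-1}).$$
Two points outside a disc can be joined outside it by a path at most $\frac\pi2$ times as long as their distance. So for large $|\xi_0|$ the function $\xi-\xi_0$ has Lipschitz constant less than $1$, and $\xi$ is injective and a local diffeomorphism. Extended by $\infty\mapsto\infty$ it is open, by invariance of domain. Hence $\xi$ is a coordinate at the end with values in a neighborhood of $\infty$. Since $z^{-2}=3^{2/3}\bar\xi_0^2$, for $n:=(x_3,t)$ we get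
$$X=\xi^3,\qquad n=L(\xi^2)+O(|\xi|),\qquad L(w)=2\cdot3^{2/3}\operatorname{Re}(b\bar w).$$
As $L(w_1+iw_2)=2\cdot3^{2/3}(w_1\operatorname{Re}b+w_2\operatorname{Im}b)$ for real $w_1,w_2$, the map $L:\mathbb C\to N$ is a real-linear isomorphism; this is where independence enters. Let $|L(w)|\ge c_L|w|$ with $c_L>0$.

For large $R$ let $M_R\subset M$ be the part of the end where $|\xi|>R$. Choose $C_0$ and then $R$ such that $|n-L(\xi^2)|\le C_0|\xi|$ on $M_R$, that $|X|\le R^3$ on $M\setminus M_R$, and that $\sqrt3\,c_L\varrho^2-2C_0\varrho>1$ for all $\varrho\ge R$. Then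
\begin{equation}\label{eq:sep}
|n'-n''|>1\quad\text{whenever}\quad|n'-L(\xi^2)|\le C_0|\xi|,\quad|n''-L(\kappa^2\xi^2)|\le C_0|\xi|,\quad|\xi|\ge R,
\end{equation}
if $\kappa^3=1\ne\kappa$, because $|1-\kappa^2|=\sqrt3$.

\paragraph{Pushing the surface off itself.} Let $\nu=(0,0,0,1)$, which is timelike, and $0<\ell\le1$.

(i) \emph{If $x(p)=x(q)+\ell\nu$, then $p,q\notin M_R$.} We have $X(p)=X(q)$, and $|X|>R^3$ exactly on $M_R$. So if one of $p,q$ lies in $M_R$, both do, and $\xi(q)=\kappa\xi(p)$ with $\kappa^3=1$. If $\kappa=1$, then $p=q$ and $\ell=0$, which is excluded. If $\kappa\ne1$, then $|n(p)-n(q)|>1\ge\ell$ by \eqref{eq:sep}, a contradiction.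

(ii) \emph{For small $\ell$ there are no $p,q$ with $x(p)=x(q)+\ell\nu$.} Otherwise there are $\ell_m\to0$ and solutions $(p_m,q_m)$, $p_m\ne q_m$, in the compact set $(M\setminus M_R)^2$, converging to some $(p,q)$ with $x(p)=x(q)$. By injectivity $p=q$. In a coordinate near $p$, $\ell_m\nu=x(p_m)-x(q_m)=dx(p)w_m+o(|w_m|)$ with $0\neq w_m\to0$. The right side is spacelike for large $m$, since $x$ is a spacelike immersion, while the left side is timelike, a contradiction.

Fix such an $\ell$. On $M_R$ replace $n$ by $(1-\chi)n+\chi L(\xi^2)$, where $0\le\chi\le1$ is a smooth cutoff function of $|\xi|$, equal to $0$ near $|\xi|=R$ and to $1$ for $|\xi|\ge2R$. The resulting proper smooth map $\hat x:M\to\mathbb R^4$ equals $x$ on $M\setminus M_R$, has the same $X$, and its $N$-part $\hat n$ satisfies the same bound $|\hat n-L(\xi^2)|\le C_0|\xi|$ on $M_R$. If $\hat x(p)=\hat x(q)+\ell\nu$, then $|X(p)|=|X(q)|$. So either both points lie in $M_R$, which is excluded as in (i), or neither does, which is excluded by (ii). Hence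
\begin{equation}\label{eq:disjoint}
\hat x(M)\cap(\hat x(M)+\ell\nu)=\emptyset .
\end{equation}

\paragraph{Counting intersections at infinity.} Let $\hat y:\mathbb C\to\mathbb R^4$, $\hat y(\xi)=(\xi^3,L(\xi^2))$, with $\mathbb C$ oriented so that $\xi$ preserves orientations near the end. Then $\hat x$ and $\hat y$ agree for $|\xi|\ge2R$. We compare their self-intersections through the local degree. For a continuous map $F:W\to\mathbb R^4$ of an oriented $4$-manifold with $F^{-1}(0)$ compact, the degree $\deg F\in\mathbb Z$ over $0$ is additive over disjoint open sets covering $F^{-1}(0)$. It vanishes if $F^{-1}(0)=\emptyset$, it is the sum of the signs of the Jacobian over $F^{-1}(0)$ if $F$ is smooth and $0$ is a regular value, and it is invariant under homotopies whose total zero set is compact. For maps $a:A\to\mathbb R^4$, $b:B\to\mathbb R^4$ of oriented surfaces with compact coincidence set put $I(a,b)=\deg\bigl((p,q)\mapsto a(p)-b(q)\bigr)$.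

If $\hat x$ or $\hat y$ at $p$ coincides with $\hat x+\ell\nu$ or $\hat y+\ell\nu$ at $q$, then neither point lies in $|\xi|>2R$. Otherwise, by equality of $|X|$, both do; both maps are given there by $(\xi^3,L(\xi^2))$, and with $\xi(q)=\kappa\xi(p)$ the difference of the $N$-parts is $0$ if $\kappa=1$, and longer than $1$ by \eqref{eq:sep} if $\kappa\ne1$, so it is not $\ell\nu$. Thus the four coincidence sets are compact. We claim
\begin{equation}\label{eq:chain}
I(\hat x,\hat x+\ell\nu)=I(\hat x,\hat y+\ell\nu)=I(\hat y,\hat y+\ell\nu).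
\end{equation}
Consider the second equality and write $b=\hat y+\ell\nu:B=\mathbb C\to\mathbb R^4$, which is proper and smooth. Glue $M\setminus M_{3R}$ and the disc $\{|\xi|\le3R\}$ with reversed orientation along $|\xi|=3R$ to a closed oriented surface $\Sigma$. Then $\hat x$ and $\hat y$ define a continuous map $Z:\Sigma\to\mathbb R^4$. Coincidences of $Z$ and $b$ occur only away from $2R<|\xi|\le3R$, so by additivity $I(Z,b)=I(\hat x,b)-I(\hat y,b)$. Since $\Sigma$ is compact and $b$ proper, the homotopy $(p,q)\mapsto\theta Z(p)-b(q)$, $0\le\theta\le1$, has compact zero set. So $I(Z,b)$ is the degree of $(p,q)\mapsto-b(q)$ on $\Sigma\times B$. By the homotopy $\theta v-b(q)$ it equals the degree of $(p,q)\mapsto v-b(q)$ for any $v\in\mathbb R^4$. For $v\notin b(B)$, which exists since $b(B)$ has measure zero, there are no zeros, and the degree is $0$. The first equality in \eqref{eq:chain} follows in the same way, with the roles of the two arguments exchanged and $\hat x$ as the fixed proper smooth map.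

By \eqref{eq:disjoint} the left side of \eqref{eq:chain} is $0$. For the right side we solve
$$\xi^3=\xi'^3,\qquad \xi^2-\xi'^2=L^{-1}(\ell\nu)\neq0 .$$
This means $\xi'=\kappa\xi$ with $\kappa^3=1$, $\kappa\ne1$ and $\xi^2(1-\kappa^2)=L^{-1}(\ell\nu)$: two values of $\kappa$ and two of $\xi$ for each, four solutions in all, with $\xi,\xi'\ne0$ and $\xi\ne\xi'$. The holomorphic map $(\xi,\xi')\mapsto(\xi^3-\xi'^3,\xi^2-\xi'^2)$ has complex Jacobian determinant $6\xi\xi'(\xi'-\xi)\ne0$ there. So all four solutions are regular and count with the same sign, which depends only on $L$ (the product orientation of $\mathbb C\times\mathbb C$ is the same for both orientations of $\mathbb C$). Hence $I(\hat y,\hat y+\ell\nu)=\pm4\ne0$, a contradiction. \qed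

\subsection{Part (4): uniqueness near $x_0$}

Let $x_n$ be as in (4); we suppress the index $n$. Since $c_4$ converges to its value for $x_0$, Lorentz motions and homotheties tending to the identity give $(c_4)_-=\frac16$ and $(c_4)_+=(c_4)_3=(c_4)_t=0$. As in part (3), then $(c_3)_+=0$; put $\lambda=(c_3)_-$. By (3) the $N$-part of $c_3$ is a complex multiple of a real vector. It converges to $(\beta_0,0)$, so a boost of $N$ tending to the identity brings it to the form $(\beta_1,0)$ with $\beta_1\to\beta_0$. Write
$$(c_{2+},c_{2-},c_{23},c_{2t})=(u,v,\mu,s),\qquad u\to u_0,\quad v,\mu,s,\lambda\to0 .$$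
By Lemma~\ref{lem:period}, $a=Gc_2+\pi\bar c_2$. So $f_+$ and $f_t$ are as in \eqref{eq:ansatz}, $f_-$ has the extra term $\lambda\wp'$, and $f_3=\beta_1\wp'+\mu P+G\mu+\pi\bar\mu$. The odd part of $\langle f,f\rangle=0$, divided by $\wp'$, is $\lambda f_++2\beta_1(\mu P+G\mu+\pi\bar\mu)=0$, i.e.
$$\lambda u+2\beta_1\mu=0,\qquad \lambda(Gu+\pi\bar v)+2\beta_1(G\mu+\pi\bar\mu)=0 .$$
Inserting $\lambda=-2\beta_1\mu/u$ in the second equation gives $\bar\mu u=\mu\bar v$, so $|\mu||u|=|\mu||v|$. Since $u\to u_0\neq0$ and $v\to0$, it follows that $\mu=0$ for large $n$, and then $\lambda=0$. Now $f$ has the form \eqref{eq:ansatz} with $\beta_1$ in place of $\beta$. The $P^3$-coefficient gives $\beta_1^2=-u/4$, with the branch near $\beta_0$, and the others give $Q_2=Q_1=Q_0=0$. By the uniqueness in Proposition~\ref{prop:ift}, $(u,v,\tau)=(u,v,\tau)(s)$. So the surface is $x_{s_n}$ with $s_n=s\to0$, up to translation. As $x_n$ is embedded, (2) gives $s_n\notin\mathbb R\cup i\mathbb R$ for large $n$. \qed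

\begin{thebibliography}{9}
\bibitem{XM} Zhenxiao Xie, Xiang Ma, \emph{Chen-Gackstatter type surfaces in $\mathbb R^4_1$: deformation, symmetry, and embeddedness}, arXiv:1212.6802 (2012).
\end{thebibliography}

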